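# Adding one color: a Shameful-type inequality for the dual DP color function

Throughout, graphs are finite, simple and nonempty, $\mathbb N$ is the set of positive integers, and $[k]=\{1,\dots,k\}$. (Inside one induction we allow the empty graph, and we say so there.) We write $d_v$ for the degree of $v$, $D_v=d_v+1$, $N(v)$ for the neighborhood, $N[v]=N(v)\cup\{v\}$, $\Delta(G)$ for the maximum degree, and $\log$ for the natural logarithm.

## 1. Covers, colorings, and the dual DP color function

**Definition (cover).** Let $G$ be a graph and $k\in\mathbb N$. A *$k$-fold cover* of $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L:V(G)\to 2^{V(H)}$, such that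

1. the sets $L(u)$, $u\in V(G)$, partition $V(H)$, and $|L(u)|=k$ for every $u$;
2. each $H[L(u)]$ is a complete graph;
3. for distinct $u,v$, the edge set $E_H(L(u),L(v))$ is a matching, possibly empty;
4. if $uv\notin E(G)$, then $E_H(L(u),L(v))=\emptyset$.

Think of $L(u)$ as the $k$ colors available at $u$. An edge of $H$ between $L(u)$ and $L(v)$ is a forbidden pair of colors. In ordinary coloring, color $i$ at $u$ conflicts with color $i$ at $v$; in a cover, each edge of $G$ has its own rule for which color conflicts with which.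

**Definition (full cover).** The cover is *full* if, for every edge $uv\in E(G)$, the matching $E_H(L(u),L(v))$ is a perfect matching between $L(u)$ and $L(v)$.

**Example 1 (canonical cover).** Put $L(v)=\{v\}\times[k]$ and match $(u,i)$ with $(v,i)$ for each edge $uv$ and each $i$. This is a full $k$-fold cover. If we delete some of these matching edges, it is still a cover, but no longer full.

**Example 2 (twisted triangle).** Let $G$ be the triangle on $1,2,3$, and $L(v)=\{v\}\times\{0,1,2\}$, colors read modulo $3$. Match $(1,i)$ with $(2,i)$, match $(2,i)$ with $(3,i)$, and match $(1,i)$ with $(3,i+1)$. This is a full $3$-fold cover.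

**Definition (coloring).** An *$\mathcal H$-coloring* of $G$ is an independent set of size $|V(G)|$ in $H$. Each $L(u)$ is a clique, so such a set contains exactly one vertex of each $L(u)$. The number of $\mathcal H$-colorings is $P_{DP}(G,\mathcal H)$.

For the canonical cover the $\mathcal H$-colorings are the proper $k$-colorings, so $P_{DP}(G,\mathcal H)=P(G,k)$, the chromatic polynomial. In Example 2, a coloring is a triple $(x_1,x_2,x_3)$ with $x_1\ne x_2$, $x_2\neq x_3$, $x_3\ne x_1+1$; for instance $(0,1,0)$.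

**Definition (dual DP color function).**
$$P^*_{DP}(G,k)=\max\{P_{DP}(G,\mathcal H):\mathcal H\text{ a full }k\text{-fold cover of }G\}.$$
Since the canonical cover is full, $P(G,k)\le P^*_{DP}(G,k)$.

**Example 3 ($k=2$).** Let $G$ be connected with at least one edge. Then $P^*_{DP}(G,2)=2$. Indeed, in a full $2$-fold cover the color of $u$ determines the color of each neighbor (one of the two colors is forbidden), so there are at most $2$ colorings. If we match color $1$ at $u$ with color $2$ at $v$, and color $2$ with color $1$, along every edge, then both constant choices are colorings.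

**Definition (one more color).** For a full $k$-fold cover $\mathcal H=(L,H)$ of $G$, let $\mathcal H^+=(L^+,H^+)$ be obtained as follows: add to each $L(v)$ one new vertex $s_v$, join $s_v$ to all of $L(v)$, and join $s_u$ to $s_v$ for every $uv\in E(G)$.

Then $\mathcal H^+$ is a full $(k+1)$-fold cover: each perfect matching has been enlarged by the edge $s_us_v$. For example, if $\mathcal H$ is the canonical $k$-fold cover, then $\mathcal H^+$ is the canonical $(k+1)$-fold cover with $s_v$ in the role of $(v,k+1)$, so $P_{DP}(G,\mathcal H^+)=P(G,k+1)$.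

## 2. Monotonicity of the normalized count $P^*_{DP}(G,k)/k^n$

Choose one color at each of the $n$ vertices, uniformly and independently. The probability of getting a proper $k$-coloring is $P(G,k)/k^n$. Does it go up when a color is added? Dong (2000), proving the Shameful Conjecture of Bartels and Welsh, showed that for every $n$-vertex graph
$$\frac{P(G,k+1)}{(k+1)^n}\ge\frac{P(G,k)}{k^n}\qquad\text{for all }k\in\mathbb N\text{ with }k\ge n-1 .$$

For the dual DP function the corresponding inequality fails in general when $k$ is small: if $G=K_n$ with $n\ge5$, or $G=K_{n,n}$ with $n\ge10$, then $P^*_{DP}(G,3)/3^{|V(G)|}<P^*_{DP}(G,2)/2^{|V(G)|}$. For $K_5$, Example 3 gives $2/2^5=1/16$ on the right, so this says that no full $3$-fold cover of $K_5$ has more than $15$ colorings.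

Kaul, Mudrock and Sharma ("Shameful Inequalities for List and DP Coloring of Graphs", arXiv:2412.16790, 2024) ask for a proof or a disproof of the following: for every $n$-vertex graph $G$,
$$\frac{P^{*}_{DP}(G,k+1)}{(k+1)^n}\ \ge\ \frac{P^{*}_{DP}(G,k)}{k^n}\qquad\text{for all }k\in\mathbb N\text{ with }k\ge n-1 .$$

The statement is true. We shall prove it with $k\ge\Delta(G)$ in place of $k\ge n-1$, and one cover at a time.

**Theorem 1.** Let $G$ be an $n$-vertex graph, $k\in\mathbb N$, $k\ge\Delta(G)$, and let $\mathcal H$ be any full $k$-fold cover of $G$. Then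
$$\frac{P_{DP}(G,\mathcal H^+)}{(k+1)^n}\ \ge\ \frac{P_{DP}(G,\mathcal H)}{k^n},$$
with strict inequality if $E(G)\ne\emptyset$ and $P_{DP}(G,\mathcal H)>0$.

**Corollary 2.** For every $n$-vertex graph $G$ and every $k\in\mathbb N$ with $k\ge\Delta(G)$ (in particular for all $k\ge n-1$),
$$\frac{P^*_{DP}(G,k+1)}{(k+1)^n}\ge\frac{P^*_{DP}(G,k)}{k^n},$$
with equality if and only if $G$ has no edges.

**Corollary 3.** For every $G$ and every integer $k\ge\max(1,\Delta(G))$, $P(G,k+1)/(k+1)^n\ge P(G,k)/k^n$, with equality if and only if $E(G)=\emptyset$.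

## 3. The edge and the triangle

**The edge $K_2$.** Every full cover has $k(k-1)$ colorings, so the normalized count is $1-\frac1k$, which increases. Cover by cover, $P_{DP}(\mathcal H^+)/P_{DP}(\mathcal H)=\frac{(k+1)k}{k(k-1)}=\frac{k+1}{k-1}$. This exceeds $(\frac{k+1}k)^2$ because $k^2>k^2-1$ (here $k\ge2$; for $k=1$ the old count is $0$).

**The triangle.** Rename the colors at vertex $2$, then at vertex $3$, so that the matchings on $12$ and $23$ are the identity of $[k]$. On the edge $13$ there remains a permutation $\sigma$: color $i$ at $1$ conflicts with $\sigma(i)$ at $3$. There are $k(k-1)^2$ triples with $x_1\neq x_2\neq x_3$. From these we remove those with $x_3=\sigma(x_1)$. If $\sigma(x_1)=x_1$, there are $k-1$ choices of $x_2$; otherwise $k-2$. With $f$ the number of fixed points of $\sigma$,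
$$P_{DP}(G,\mathcal H)=k(k-1)^2-k(k-2)-f .$$
For $k\ge2$ the maximum is at $f=0$, so $P^*_{DP}(K_3,k)=k^3-3k^2+3k=(k-1)^3+1$, while $P^*_{DP}(K_3,1)=0$. With $t=1/k$ the normalized count is $1-3t+3t^2$, which is decreasing in $t\in(0,\frac12]$, hence increasing in $k\ge2$: it starts $\frac14,\frac13,\frac7{16}$. Example 2 has $k=3$, $f=0$ and $9$ colorings.

Adding a color in the sense of $\mathcal H^+$ adds a fixed point to $\sigma$. Starting from the best cover for $k=2$ ($f=0$, count $2$), we get $k=3$, $f=1$, count $8$. This is not the optimum $9$, but $\frac8{27}>\frac14$ is enough. So $\mathcal H^+$ need not be optimal; Theorem 1 says it is always good enough when $k\geq\Delta(G)$.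

## 4. Colorings of $\mathcal H^+$ sorted by the vertices that use the new color

*Purpose of this section: express the ratio $P_{DP}(G,\mathcal H^+)/P_{DP}(G,\mathcal H)$ through a random $\mathcal H$-coloring.*

**Trivial cases.** If $P_{DP}(G,\mathcal H)=0$, the inequality of Theorem 1 is immediate and no strictness is claimed. If $k=1$ and $E(G)\ne\emptyset$, the two colors at the ends of an edge conflict, so $P_{DP}(G,\mathcal H)=0$. If $k=1$ and $E(G)=\emptyset$, both normalized counts are $1$. From now on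
$$k\ge2,\qquad k\ge\Delta(G),\qquad N:=P_{DP}(G,\mathcal H)>0 .$$

**The random coloring.** Let $X=(X_v)_v$ be a uniformly random $\mathcal H$-coloring. Let $A_v=A_v(X)$ be the set of colors in $L(v)$ not adjacent to any $X_u$ with $u\in N(v)$, and $a_v=|A_v|$. These are the colors still available at $v$ when all other vertices keep theirs.

**Example.** For the coloring $(0,1,0)$ of the twisted triangle: at vertex $2$ both neighbors forbid $0$, so $a_2=2$. At vertex $1$, vertex $2$ forbids $1$ and vertex $3$ forbids $2$ (the color $i$ with $i+1=0$), so $a_1=1$. At vertex $3$, both neighbors forbid $1$, so $a_3=2$.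

Three facts will be used.

* $a_v\ge1$, since $X_v\in A_v$.
* $a_v$ depends only on $(X_w)_{w\ne v}$, and given $(X_w)_{w\ne v}$ the color $X_v$ is uniform on $A_v$. Indeed, the colorings that agree with $X$ off $v$ are obtained by placing any element of $A_v$ at $v$.
* $a_v=k$ if $d_v=0$, and $a_v\le k-1$ if $d_v\ge1$, because in a full cover every neighbor forbids exactly one color.

**The expansion.** In an $\mathcal H^+$-coloring, the set $I$ of vertices using the new color is independent in $G$, because $s_us_v$ is an edge when $uv\in E(G)$. The other vertices form a coloring of $G-I$ for the restricted cover, and there is no further condition, since $s_v$ has no neighbors in $L(u)$ for $u\ne v$. Let $c(I)$ be the number of colorings of $G-I$ for the restricted cover (one, if $G-I$ is empty). Then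
$$P_{DP}(G,\mathcal H^+)=\sum_{I\text{ independent}}c(I).$$

**Bounding $c(I)$ below.** Let $I$ be independent and let $Y$ be a coloring of $G-I$. For $v\in I$ all neighbors lie outside $I$, so $A_v$ is determined by $Y$. As $I$ is independent, the colors on $I$ can be chosen separately, so $Y$ extends to $G$ in exactly $\prod_{v\in I}a_v(Y)$ ways. Group the $N$ colorings $X$ by their restriction $Y$ to $G-I$:
$$E\prod_{v\in I}\frac1{a_v}=\frac1N\sum_{Y\text{ extendable}}\Big(\prod_{v\in I}a_v(Y)\Big)\Big(\prod_{v\in I}\frac1{a_v(Y)}\Big)=\frac{\#\{Y\text{ that extend to }G\}}N\le\frac{c(I)}N .$$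

For weights $w_v\ge0$ put $Z_G(w)=\sum_I\prod_{v\in I}w_v$, summed over all independent sets $I$ of $G$, including $\emptyset$. (For $K_2$ it is $1+w_1+w_2$.) Summing the last display over $I$,
$$\frac{P_{DP}(G,\mathcal H^+)}N\ \ge\ E\,Z_G\big((1/a_v)_v\big).\tag{1}$$

For $K_2$ we have $a_1=a_2=k-1$, and (1) reads $\frac{k+1}{k-1}\ge1+\frac2{k-1}$: equality.

## 5. A product lower bound for the weighted independence polynomial

*Purpose: we want to compare (1) with the product $(1+\frac1k)^n$, so we bound $Z_G$ below by a product over vertices.* The shape of the bound is suggested by cliques: for $K_{d+1}$ with all weights $w$, $Z=1+(d+1)w$, so each of the $d+1$ vertices should contribute $(1+(d+1)w)^{1/(d+1)}$.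

**Lemma 1.** Let $\varphi_r(w)=(1+(r+1)w)^{1/(r+1)}$. For all weights $w_v\ge0$, $Z_G(w)\ge\prod_v\varphi_{d_v}(w_v)$.

*Proof.* First, $\log\varphi_r(w)=\frac1{r+1}\log(1+(r+1)w)=\int_0^1\frac{w\,ds}{1+s(r+1)w}$, so $\varphi_r(w)$ is nonincreasing in $r$.

**Induction set-up.** Induct on $|V(G)|$; the empty graph has $Z=1$, an empty product. Let $v$ have maximum degree $d$. If $d=0$, then $Z_G=\prod_u(1+w_u)$ and equality holds. Let $d\ge1$. Sorting independent sets by whether they contain $v$,
$$Z_G=Z_{G-v}+w_vZ_{G-N[v]} .$$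
In $G-v$, a vertex $u\in N(v)$ has degree $d_u-1$ and a vertex $u\notin N[v]$ has degree $d_u$. In $G-N[v]$, degrees are at most the old ones, and $\varphi_r$ is nonincreasing in $r$. So by induction
$$Z_G\ge\prod_{u\notin N[v]}\varphi_{d_u}(w_u)\Big[\prod_{u\in N(v)}\varphi_{d_u-1}(w_u)+w_v\Big],$$
and it suffices to show
$$\prod_{u\in N(v)}\varphi_{d_u-1}(w_u)+w_v\ \ge\ \varphi_d(w_v)\prod_{u\in N(v)}\varphi_{d_u}(w_u).\tag{2}$$

**Change of variable, to compare $\varphi_{d_u}$ with $\varphi_{d_u-1}$.** For $u\in N(v)$ put $s_u=\log\varphi_{d_u-1}(w_u)\ge0$, that is, $1+d_uw_u=e^{d_us_u}$. Substituting $w_u=(e^{rs}-1)/r$ with $r=d_u$, $s=s_u$ gives $1+(r+1)w_u=\frac{(r+1)e^{rs}-1}r$, so $\log\varphi_{d_u}(w_u)=\ell_{d_u}(s_u)$ with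
$$\ell_r(s)=\frac1{r+1}\log\frac{(r+1)e^{rs}-1}r,\qquad\ell_r(0)=0,\qquad\ell_r'(s)=\frac{re^{rs}}{(r+1)e^{rs}-1}=\frac1{1+(1-e^{-rs})/r}.$$
Now $(1-e^{-rs})/r=\int_0^se^{-r\tau}\,d\tau$ is decreasing in $r$ and increasing in $s$. Hence $\ell_r'$ is increasing in $r$ and decreasing in $s$. So $\ell_r\le\ell_d$ on $[0,\infty)$ for $1\le r\le d$, and $\ell_d$ is concave.

**Averaging over the neighbors.** Let $\bar s$ be the mean of the $d$ numbers $s_u$, $u\in N(v)$, and define $\bar w\ge0$ by $1+d\bar w=e^{d\bar s}$. Then $\prod_{u\in N(v)}\varphi_{d_u-1}(w_u)=e^{d\bar s}=1+d\bar w$. Since $1\le d_u\le d$ (this is why $v$ has maximum degree),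
$$\prod_{u\in N(v)}\varphi_{d_u}(w_u)=e^{\sum\ell_{d_u}(s_u)}\le e^{\sum\ell_d(s_u)}\le e^{d\ell_d(\bar s)}=(1+(d+1)\bar w)^{d/(d+1)} .$$

**AM–GM.** By the weighted AM–GM inequality with weights $\frac1{d+1},\frac d{d+1}$,
$$(1+(d+1)w_v)^{\frac1{d+1}}(1+(d+1)\bar w)^{\frac d{d+1}}\le\frac{1+(d+1)w_v}{d+1}+\frac{d\,(1+(d+1)\bar w)}{d+1}=1+w_v+d\bar w .$$
The left side is at least the right side of (2), and the right side equals the left side of (2). $\blacksquare$

**Consequence.** Insert $w_v=1/a_v$ in (1), apply Lemma 1, then Jensen's inequality $Ee^S\ge e^{ES}$: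
$$\frac{P_{DP}(G,\mathcal H^+)}N\ \ge\ E\prod_v\Big(1+\frac{D_v}{a_v}\Big)^{1/D_v}\ \ge\ \exp\Big(\sum_vE\theta_v\Big),\qquad\theta_v=\frac1{D_v}\log\Big(1+\frac{D_v}{a_v}\Big).\tag{3}$$
So it suffices to prove
$$\sum_vE\theta_v\ \ge\ n\log\Big(1+\frac1k\Big),\quad\text{strictly if }E(G)\ne\emptyset .\tag{4}$$

## 6. Neither one coloring nor one vertex is enough: $K_{4,4}$ and a clique gadget

**Attempt: argue for each coloring $X$ separately.** One could hope that $Z_G((1/a_v)_v)\ge(1+\frac1k)^n$ for each fixed $X$. Take $G=K_{4,4}$, $k=4=\Delta$, the canonical cover, and the coloring that is constant on each side, with different constants. Every vertex sees one forbidden color, so $a_v=3$ everywhere. An independent set lies in one side, so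
$$Z_G=2\Big(1+\tfrac13\Big)^4-1=\tfrac{431}{81}<5.33,\qquad\Big(1+\tfrac14\Big)^8=\tfrac{390625}{65536}>5.96 .$$
This fails even with the exact value of $Z_G$, before Lemma 1 costs anything. The trouble is large $a_v$: many neighbors repeat each other's colors. To see how large, take $d_v=k$, $a_v=\alpha k$ and $k$ large. Then $(k+1)\theta_v\approx\log(1+\frac1\alpha)$ must reach $(k+1)\log(1+\frac1k)\approx1$, which means $\alpha\le\frac1{e-1}\approx0.582$.

**Attempt: average over $X$, but treat each vertex separately.** One could hope for $E\theta_v\ge\log(1+\frac1k)$ at each $v$. This fails too. Let $k$ be even, $k\ge4$. Take a vertex $v$ and $k/2$ gadgets; the $i$-th gadget is a clique $Q_i=K_{k-1}$ with two nonadjacent vertices $u_i,u_i'$, both joined to all of $Q_i$ and to $v$. All vertices have degree $k$. Use the canonical cover. The clique $Q_i$ uses $k-1$ colors, so $u_i$ and $u_i'$ both get the one missing color $c_i$, and each value of $c_i$ arises from $(k-1)!$ colorings of $Q_i$. So,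 given $X_v$, the $c_i$ are independent and uniform on the $k-1$ colors other than $X_v$, and $a_v=1+U$, where $U$ counts those of these $k-1$ colors missed by all $c_i$. Hence
$$EU=(k-1)\Big(1-\frac1{k-1}\Big)^{k/2},\qquad \frac{EU}k\to e^{-1/2}.$$
Two given colors are both missed with probability $(1-\frac2{k-1})^{k/2}\le(1-\frac1{k-1})^{k}$, so the indicators have nonpositive covariances and $\mathrm{Var}(U)\le\frac{k-1}4$. By Chebyshev's inequality $a_v/k\to e^{-1/2}$ in probability. As $a_v\ge k/2$, the variable $(k+1)\theta_v=\log(1+\frac{k+1}{a_v})$ is at most $\log4$, so its expectation tends to $\log(1+\sqrt e)<1$, because $1+\sqrt e<2.65<e$. But $(k+1)\log(1+\frac1k)>1$. So $E\theta_v<\log(1+\frac1k)$ at this vertex for all large even $k$.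

**What to exploit.** Large $a_v$ means that colors repeat around $v$. But if $u\in N(v)$ has large $a_u$, then $u$ can be recolored in many ways without touching the rest, and a recolored $u$ typically stops repeating the other neighbors of $v$. So large values of $a$ at adjacent vertices work against each other. This will give one linear inequality for the $a_v$, valid after summing over *all* vertices and averaging over $X$. We then prove that $\theta_v-\log(1+\frac1k)$ is bounded below, pointwise, by a constant multiple of the summand of that inequality.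

## 7. The resampling inequality

Let
$$\mu(a)=\min\Big\{\frac12,\frac{k-1}{12a}\Big\}.$$

**Lemma 2.** (Under the standing assumptions $k\ge2$, $k\ge\Delta(G)$, $N>0$.)
$$\sum_vE\Big[k-a_v-d_v\Big(\frac{a_v}k-\mu(a_v)\Big)\Big]\ge0 .$$

*Proof.* For $uv\in E(G)$ let $\pi_{uv}:L(u)\to L(v)$ be the bijection given by the perfect matching. The set of forbidden colors at $v$ is $F_v=\{\pi_{uv}(X_u):u\in N(v)\}$, so $a_v=k-|F_v|$.

**Step 1: write $|F_v|$ as a sum over neighbors.** For $u\in N(v)$ let
$$m_u=\#\{w\in N(v):\pi_{wv}(X_w)=\pi_{uv}(X_u)\}\ge1 .$$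
A forbidden color hit by exactly $m$ neighbors receives $m$ terms $\frac1m$, so $|F_v|=\sum_{u\in N(v)}\frac1{m_u}$.

**Step 2: bound $1/m$ below by quantities we can average.** For every integer $m\ge1$,
$$\frac1m\ \ge\ \frac12\mathbf 1[m=1]+\Big(\frac12-\frac{m-1}{12}\Big)^+ .\tag{5}$$
For $m=1$ both sides are $1$. For $m\ge2$ the right side is $(\frac{7-m}{12})^+$, and $\frac1m\ge\frac{7-m}{12}$ is equivalent to $m^2-7m+12=(m-3)(m-4)\ge0$, true for integers.

**Step 3: resample one neighbor $u$ of $v$.** Fix $u\in N(v)$ and condition on $X_{-u}=(X_w)_{w\ne u}$. For $x\in L(u)$ let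
$$m'(x)=\#\{w\in N(v)\setminus\{u\}:\pi_{wv}(X_w)=\pi_{uv}(x)\} .$$
This is determined by $X_{-u}$, and $m_u=1+m'(X_u)$. Since $\pi_{uv}$ is a bijection, every $w\in N(v)\setminus\{u\}$ is counted for exactly one $x$, so $\sum_{x\in L(u)}m'(x)=d_v-1\le k-1$. (Here $k\ge\Delta(G)$ is used.) Let $f'$ be the number of $x\in L(u)$ with $m'(x)>0$. It is the number of colors forbidden at $v$ by the neighbors other than $u$, so $f'\le|F_v|=k-a_v$, whatever $X_u$ is.

Given $X_{-u}$, $X_u$ is uniform on $A_u$, and $a_u$ is determined.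

*The indicator term.* At most $f'$ elements of $A_u$ have $m'>0$. Using $a_u\le k$, and then that $f'$ is determined by $X_{-u}$ with $f'\le k-a_v$,
$$P(m_u=1\mid X_{-u})\ge\frac{(a_u-f')^+}{a_u}\ge\frac{a_u-f'}k\ge E\Big[\frac{a_u+a_v-k}k\,\Big|\,X_{-u}\Big].$$

*The piecewise linear term.* We have $E[m'(X_u)\mid X_{-u}]=\frac1{a_u}\sum_{x\in A_u}m'(x)\le\frac{k-1}{a_u}$. The function $y\mapsto(\frac12-\frac y{12})^+$ is convex and nonincreasing, so by Jensen
$$E\Big[\Big(\frac12-\frac{m'(X_u)}{12}\Big)^+\,\Big|\,X_{-u}\Big]\ge\Big(\frac12-\frac{k-1}{12a_u}\Big)^+=\frac12-\mu(a_u).$$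

**Step 4: sum.** By (5) and Step 3,
$$E[k-a_v]=E|F_v|\ge\sum_{u\in N(v)}E\Big[\frac{a_u+a_v-k}{2k}+\frac12-\mu(a_u)\Big]=\sum_{u\in N(v)}E\Big[\frac{a_u+a_v}{2k}-\mu(a_u)\Big].$$
Sum over all $v$. On the right, each vertex $u$ collects $\frac{a_u}{2k}$ twice for each of its $d_u$ edges, and $-\mu(a_u)$ once for each of its $d_u$ neighbors. The total is $\sum_uE[d_u\frac{a_u}k-d_u\mu(a_u)]$. $\blacksquare$

**Why not the simpler bound $\frac1m\ge\mathbf 1[m=1]$?** The same proof would give $\sum_vE[k-a_v-d_v(\frac{2a_v}k-1)]\ge0$. If all $d_v=k$ and all $a_v=\alpha k$, this permits $\alpha$ up to $\frac23$, beyond the threshold $\frac1{e-1}\approx0.582$ of Section 6, where (4) fails for large $k$. In Lemma 2, with $\mu\approx\frac1{12\alpha}$, the same situation gives $1-2\alpha+\frac1{12\alpha}\ge0$, that is, $24\alpha^2-12\alpha-1\le0$, so $\alpha\le\frac{12+\sqrt{240}}{48}<0.573$. This is below the threshold, by a narrow margin. Expect the numerical part to be tight.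

## 8. Choosing the multiplier $\omega=\frac4{7k(k+1)}$

We look for a multiplier $\omega>0$ such that, for every value $d$ of $d_v$ and $a$ of $a_v$ that can occur,
$$\frac1{d+1}\log\Big(1+\frac{d+1}a\Big)-\log\Big(1+\frac1k\Big)\ \ge\ \omega\Big[k-a-d\Big(\frac ak-\mu(a)\Big)\Big].$$
Then expectation, summation over $v$ and Lemma 2 give (4). To guess $\omega$, take $d=k$, $a=\alpha k$, $k$ large, $\omega\approx c/k^2$. After multiplication by $k$ we need
$$\log\Big(1+\frac1\alpha\Big)-1-c\Big(1-2\alpha+\frac1{12\alpha}\Big)\ge0 .$$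
The derivative of the left side at $\alpha=\frac12$ is $-\frac43+\frac73c$. So the choice $c=\frac47$ puts a stationary point at $\alpha=\frac12$, where the value is $\log3-1-\frac47\cdot\frac16=\log3-\frac{23}{21}\approx0.0034$. It is positive, but barely. This is only a guide to the choice; the next two sections prove the inequality for all $k$.

**Lemma 3.** Let $k\ge2$ and $0\le d\le k$ be integers, $D=d+1$, $\omega=\frac4{7k(k+1)}$. Let $a=k$ if $d=0$, and let $a$ be an integer with $1\le a\le k-1$ if $d\ge1$. Then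
$$\Gamma:=\frac1D\log\Big(1+\frac Da\Big)-\log\Big(1+\frac1k\Big)-\omega\Big[k-a-d\Big(\frac ak-\mu(a)\Big)\Big]\ge0,$$
and $\Gamma>0$ if $d\ge1$.

For $d=0$ we have $D=1$, $a=k$, the bracket is $0$, and $\Gamma=0$. From now on $d\ge1$. The proof is split at $a=\frac{16}{25}k$. Below this value, $\Gamma$ decreases in $D$, so only $D=k+1$ matters. Above it this argument is not available: for $a=k-1$ and $k\to\infty$ the inequality (6) below would read $\log2-\frac12\ge\frac47\cdot\frac{11}{12}$, which is false ($0.193\ldots$ against $0.523\ldots$). There we expand the logarithms instead.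

## 9. Lemma 3 for $a\le\frac{16}{25}k$: convexity in $D$

Fix $a$ and $k$ and regard $\Gamma=\Gamma(D)$ as a function of real $D\in[1,k+1]$, with $d=D-1$. It is convex, since $\frac1D\log(1+\frac Da)=\int_0^1\frac{ds}{a+sD}$ is convex in $D$ and the rest is affine in $D$.

**Step A1: $\Gamma'(k+1)\le0$, so that $\Gamma$ is nonincreasing.** With $y=D/a$,
$$\frac{d}{dD}\,\frac1D\log\Big(1+\frac Da\Big)=-\frac1{D^2}\log(1+y)+\frac1{D(a+D)}=-\frac{\eta(y)}{D^2},\qquad\eta(y):=\log(1+y)-\frac y{1+y}.$$
So $\Gamma'(D)=-\eta(y)/D^2+\omega(\frac ak-\mu(a))$. At $D=k+1$, $y=\frac{k+1}a$, the claim $\Gamma'(k+1)\le0$ is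
$$\eta\Big(\frac{k+1}a\Big)\ \ge\ \frac47\cdot\frac{k+1}k\Big(\frac ak-\mu(a)\Big).\tag{6}$$
Since $\eta'(y)=\frac y{(1+y)^2}>0$, the left side decreases as $a$ grows. The right side does not decrease, as $\mu$ is nonincreasing. So it is enough to check the real value $a=\frac{16}{25}k$. Let $s=1+\frac1k\in(1,\frac32]$. Then $y=\frac{25s}{16}$, and $\frac{k-1}{12a}=\frac{25}{192}(1-\frac1k)=\frac{25}{192}(2-s)<\frac12$, so $\mu(a)=\frac{25}{192}(2-s)$. We need $J(s)\ge0$, where
$$J(s)=\eta\Big(\frac{25s}{16}\Big)-\frac47s\Big(\frac{16}{25}-\frac{25}{192}(2-s)\Big).$$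
Now $\eta''(y)=\frac{1-y}{(1+y)^3}<0$ for $y>1$, and the subtracted term is a quadratic in $s$ with positive leading coefficient $\frac47\cdot\frac{25}{192}$. So $J$ is concave on $[1,\frac32]$ and it suffices to check the endpoints:
$$J(1)=\log\tfrac{41}{16}-\tfrac{25}{41}-\tfrac47\Big(\tfrac{16}{25}-\tfrac{25}{192}\Big)>0.940-0.610-0.292>0,$$
$$J(\tfrac32)=\log\tfrac{107}{32}-\tfrac{75}{107}-\tfrac67\Big(\tfrac{16}{25}-\tfrac{25}{384}\Big)>1.207-0.701-0.493>0 .$$
(To more digits: $\log\frac{41}{16}=0.94098\ldots$, $\log\frac{107}{32}=1.20709\ldots$, and the last terms are $0.29131\ldots$ and $0.49276\ldots$) So $\Gamma'(k+1)\le0$. By convexity $\Gamma'\le0$ on $[1,k+1]$, and it suffices to show $\Gamma(k+1)>0$.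

**Step A2: $\Gamma(k+1)>0$.** Let $\beta=\frac a{k+1}$ and $h=\frac1{k+1}\le\frac13$. At $D=k+1$ we have $d=k$, and $(k+1)\omega=\frac4{7k}$, so
$$(k+1)\Gamma(k+1)=\log\Big(1+\frac1\beta\Big)-\tau-\frac47\Big[1-\frac{2a}k+\mu(a)\Big],\tag{7}$$
where, because $1+\frac1k=\frac1{1-h}$,
$$\tau=(k+1)\log\Big(1+\frac1k\Big)=\frac{-\log(1-h)}h=1+h\rho(h),\qquad\rho(h)=\frac12+\frac h3+\frac{h^2}4+\cdots.$$
The function $\rho$ is increasing, and $1+\frac13\rho(\frac13)=3\log\frac32$, so $\rho(h)\le\rho(\frac13)=9(\log\frac32-\frac13)<0.6493$.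

*The case $\beta\ge\frac1{12}$.* We have $\frac ak=\frac\beta{1-h}\ge\beta(1+h)$ and $\mu(a)\le\frac{k-1}{12a}=\frac{k-1}{12\beta(k+1)}=\frac{1-2h}{12\beta}$. Therefore
$$1-\frac{2a}k+\mu(a)\le1-2\beta+\frac1{12\beta}-h\Big(2\beta+\frac1{6\beta}\Big),\qquad2\beta+\frac1{6\beta}\ge\frac2{\sqrt3}>1.154,$$
the last bound by AM–GM. Since $\frac47\cdot1.154>0.659>\rho(h)$, the gain $\frac47h(2\beta+\frac1{6\beta})$ in (7) pays for the term $h\rho(h)$ of $\tau$, and
$$(k+1)\Gamma(k+1)\ge\phi(\beta):=\log\Big(1+\frac1\beta\Big)-1-\frac47\Big(1-2\beta+\frac1{12\beta}\Big).$$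
This is the limiting function of Section 8. Its derivative is
$$\phi'(\beta)=-\frac1{\beta(1+\beta)}+\frac87+\frac1{21\beta^2}=\frac{24\beta^3+24\beta^2-20\beta+1}{21\beta^2(1+\beta)}=\frac{(2\beta-1)(12\beta^2+18\beta-1)}{21\beta^2(1+\beta)} .$$
For $\beta\ge\frac1{12}$, $12\beta^2+18\beta-1\ge\frac1{12}+\frac32-1>0$. So $\phi$ decreases up to $\frac12$ and increases afterwards, and
$$\phi(\beta)\ge\phi(\tfrac12)=\log3-\tfrac{23}{21}>1.0986-1.0953>0 .$$

*The case $\beta<\frac1{12}$.* Then $\log(1+\frac1\beta)>\log13$, $\tau\le3\log\frac32$ (as $\tau=1+h\rho(h)$ is increasing in $h\le\frac13$), and $1-\frac{2a}k+\mu(a)\le\frac32$ because $\mu\le\frac12$. So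
$$(k+1)\Gamma(k+1)\ge\log13-3\log\tfrac32-\tfrac47\cdot\tfrac32>2.56-1.22-0.86>0 .$$
This finishes the case $a\le\frac{16}{25}k$.

## 10. Lemma 3 for $\frac{16}{25}k<a\le k-1$: expansion around the midpoint

Let $j=k-a\ge1$ and $x=\frac jk$, so $0<x<\frac9{25}$. From $\frac1k\le x<\frac9{25}$ we get $k\ge3$.

**Step B0: replace logarithms by rational functions.** Put
$$v=a+\frac D2,\qquad V=k+\frac12,\qquad M=k(k+1)=V^2-\frac14,\qquad\omega=\frac4{7M}.$$
(In this section $v$ is a number, not a vertex.) These are the midpoints of $[a,a+D]$ and $[k,k+1]$. In $\log\frac{1+z}{1-z}=2(z+\frac{z^3}3+\frac{z^5}5+\cdots)$ take $z=\frac D{2v}$, for which $\frac{1+z}{1-z}=\frac{a+D}a$, and keep two terms: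
$$\frac1D\log\Big(1+\frac Da\Big)\ge\frac1v+\frac{D^2}{12v^3}.$$
Next take $z=\frac1{2V}$, for which $\frac{1+z}{1-z}=\frac{k+1}k$, and bound the tail by $\frac23z^3(1+z^2+z^4+\cdots)$:
$$\log\Big(1+\frac1k\Big)\le\frac1V+\frac{\frac23(2V)^{-3}}{1-(2V)^{-2}}=\frac1V+\frac1{12V(V^2-\frac14)}=\frac1V+\frac1{12VM}.$$
We have $V-v=j-\frac d2$, so $\frac1v-\frac1V=\frac{j-d/2}{vV}$. Put $e=\frac ak-\frac12-\mu(a)$. Then $e>0$, since $\frac ak-\frac12>0.14$ and $\mu(a)\le\frac{k-1}{12a}<\frac1{12\cdot0.64}<0.131$. The bracket in $\Gamma$ is $j-d(\frac12+e)=(j-\frac d2)-de$. Altogether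
$$\Gamma\ \ge\ \Big(j-\frac d2\Big)\Big(\frac1{vV}-\omega\Big)+\omega de+\frac{D^2}{12v^3}-\frac1{12VM}.\tag{8}$$

**Step B1: $d\le2j$, where every term has a good sign.** Here $v\le V$, and $\frac1{vV}\ge\frac1{V^2}>\frac4{7M}=\omega$, because $7M>4M+1=4V^2$. So the first term is nonnegative. As $D\ge2$, $\frac{D^2}{v^3}\ge\frac4{V^3}\ge\frac1{VM}$, the last because $4M\ge M+\frac14=V^2$. So $\Gamma\ge\omega de>0$.

**Step B2: $d>2j$, reduction to a two-variable function.** Let $w=\frac d2-j$. As $d-2j$ is a positive integer, $w\ge\frac12$. Then $v=V+w$ and $d=2(w+j)$. Define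
$$B(x)=1-2x-\frac1{6(1-x)} .$$
It is decreasing in $x$, and $B(\frac9{25})=0.28-\frac1{3.84}>0$, so $B>0$ on $(0,\frac9{25}]$.

*The $\omega$-terms.* Collecting the terms of (8) that contain $\omega$ gives $\omega(w+de)$. Since $\frac ak=1-x$ we have $e=\frac12-x-\mu(a)$, and $\mu(a)\le\frac k{12a}=\frac1{12(1-x)}$. So
$$w+de=2w+j-2(w+j)(x+\mu(a))\ge w+(w+j)\Big(1-2x-\frac1{6(1-x)}\Big)=w+(w+j)B(x)>0 .$$

*Scaling by $V^2$.* Write $\xi=\frac wV$, so $v=V(1+\xi)$. Multiply (8) by $V^2$ and use $\omega V^2=\frac{4V^2}{7M}>\frac47$: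
$$V^2\Gamma\ \ge\ -\frac w{1+\xi}+\frac47\big(w+(w+j)B\big)+\frac{D^2}{12V(1+\xi)^3}-\frac V{12M}.$$

*Absorbing the last term.* We have $D^2=(2(w+j)+1)^2=4(w+j)^2+4(w+j)+1$ with $4(w+j)+1\ge4\cdot\frac32+1=7$. Since $w\le\frac k2-1<\frac V2$, $(1+\xi)^3<\frac{27}8$, so $\frac7{(1+\xi)^3}>\frac{56}{27}>2>1+\frac1{4M}=\frac{V^2}M$. Dividing by $12V$ gives $\frac{4(w+j)+1}{12V(1+\xi)^3}>\frac V{12M}$. Hence
$$V^2\Gamma>-\frac w{1+\xi}+\frac47\big(w+(w+j)B\big)+\frac{(w+j)^2}{3V(1+\xi)^3}.$$

*Removing $k$.* Multiply by $\frac7k$ and put $u=\frac wk$ and $\kappa=\frac Vk=1+\frac1{2k}\in(1,\frac76]$, so $\xi=\frac u\kappa\le u$. The three terms become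
$$-\frac{7u}{1+\xi}=-7u+\frac{7u\xi}{1+\xi}=-7u+\frac{7u^2}{\kappa(1+\xi)},\qquad4u+4(u+x)B,\qquad\frac7{3\kappa}\cdot\frac{(u+x)^2}{(1+\xi)^3}.$$
With $\frac7\kappa\ge6$, $\frac7{3\kappa}\ge2$ and $1+\xi\le1+u$ we get
$$\frac{7V^2}k\Gamma>\Psi(u,x):=4(u+x)B(x)-3u+\frac{6u^2}{1+u}+\frac{2(u+x)^2}{(1+u)^3},\tag{9}$$
$$u>0,\qquad0<x\le\tfrac9{25},\qquad u+x=\tfrac d{2k}\le\tfrac12 .$$
It remains to show $\Psi\ge0$ in this region.

**Step B3: $\Psi\ge0$ when $x\le\frac14$, by a discriminant.** As $u\le\frac12$, $\frac{6u^2}{1+u}\ge4u^2$. Dropping the last, positive, term,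
$$\Psi\ge4u^2-(3-4B)u+4xB .$$
If $3-4B\le0$ this is positive. Otherwise
$$0<3-4B=8x-1+\frac2{3(1-x)}\le8x,$$
since $\frac2{3(1-x)}\le\frac89<1$ for $x\le\frac14$. Also $B(x)\ge B(\frac14)=\frac12-\frac29=\frac5{18}>\frac14\ge x$. So the discriminant satisfies $(3-4B)^2-64xB\le64x^2-64xB=64x(x-B)\le0$, and the quadratic is nonnegative.

**Step B4: $\Psi\ge0$ when $\frac14<x\le\frac9{25}$, by pushing $x$ to its largest value.** Here $u\le\frac12-x<\frac14$. For $x\ge\frac14$, $B'(x)=-2-\frac1{6(1-x)^2}\le-2-\frac8{27}$, so $B'+1\le-\frac{35}{27}$. Also $4(u+x)\ge1$ and $B(x)\le B(\frac14)=\frac5{18}$. For $u>0$ and $x\in[\frac14,\frac9{25}]$, using $\frac1{(1+u)^3}\le1$,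
$$\frac{\partial\Psi}{\partial x}=4B+4(u+x)B'+\frac{4(u+x)}{(1+u)^3}\le4B+4(u+x)(B'+1)\le\frac{10}9-\frac{35}{27}<0 .$$
So $\Psi(u,\cdot)$ is decreasing on $[\frac14,\frac9{25}]$ for each $u>0$. (This derivative bound does not use $u+x\le\frac12$.)

*If $u\le0.14$:* compare with $x=0.36$. Since $B(0.36)>0$, $\frac2{1.14^3}>1.348$ and $\frac6{1.14}>5.26$,
$$\Psi\ge\Psi(u,0.36)\ge1.348(u+0.36)^2+5.26u^2-3u\ge6.608u^2-2.0295u+0.1747 .$$
(The exact coefficients are $6.608$, $-2.02944$ and $0.1747008$.) The discriminant is at most $4.119-4.617<0$, so this is positive.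

*If $0.14\le u<\frac14$:* now $x\le\frac12-u\le0.36$ and $\frac12-u>\frac14$, so we compare with $x=\frac12-u$. There $B(\frac12-u)=2u-\frac1{6(\frac12+u)}=2u-\frac1{3+6u}$, and
$$\Psi\ge\Psi(u,\tfrac12-u)=2B-3u+\frac{6u^2}{1+u}+\frac1{2(1+u)^3}=u-\frac2{3+6u}+\frac{6u^2}{1+u}+\frac1{2(1+u)^3}.$$
The derivative in $u$ is $1+\frac{12}{(3+6u)^2}+\big(\frac{6u^2}{1+u}\big)'-\frac3{2(1+u)^4}$. The third term is positive, and $3+6u<4.5$, so the derivative is at least $1+\frac{12}{4.5^2}-\frac32>0$. At $u=0.14$ the value exceeds $0.140-0.521+0.103+0.337>0$. So $\Psi>0$ here.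

In all cases $\Psi\ge0$, and (9) is strict, so $\Gamma>0$. This proves Lemma 3. $\blacksquare$

## 11. Proof of Theorem 1 and its corollaries, and the range $k\ge\Delta(G)$

**Proof of Theorem 1.** The cases $k=1$ and $N=0$ were settled in Section 4. Let $k\ge2$ and $N>0$. Apply Lemma 3 with $d=d_v\le\Delta(G)\le k$ and $a=a_v(X)$; this is allowed, since $a_v=k$ if $d_v=0$ and $1\le a_v\le k-1$ if $d_v\ge1$. Take expectations, sum over $v$, and use Lemma 2:
$$\sum_vE\theta_v-n\log\Big(1+\frac1k\Big)\ \ge\ \omega\sum_vE\Big[k-a_v-d_v\Big(\frac{a_v}k-\mu(a_v)\Big)\Big]\ \ge\ 0 .$$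
The first inequality is strict if some $d_v\ge1$, because then $\Gamma>0$ for every value of $a_v(X)$. This is (4), and (3) gives $P_{DP}(G,\mathcal H^+)\ge(1+\frac1k)^nP_{DP}(G,\mathcal H)$, strictly if $E(G)\ne\emptyset$. $\blacksquare$

**Proof of Corollary 2.** Take a full $k$-fold cover $\mathcal H$ with $P_{DP}(G,\mathcal H)=P^*_{DP}(G,k)$. As $\mathcal H^+$ is a full $(k+1)$-fold cover, Theorem 1 gives
$$P^*_{DP}(G,k+1)\ge P_{DP}(G,\mathcal H^+)\ge\Big(\frac{k+1}k\Big)^nP^*_{DP}(G,k).$$
Since $\Delta(G)\le n-1$, this covers all $k\ge n-1$, which answers the question as posed.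

*Equality.* If $E(G)=\emptyset$, both sides are $1$. Let $E(G)\ne\emptyset$ and $m=|E(G)|$. To see that $P^*_{DP}(G,q)>0$ for $q\ge2$, choose the perfect matchings of a $q$-fold cover independently and uniformly at random. For each of the $q^n$ ways to pick one color per vertex, a given edge of $G$ has its two colors matched with probability $\frac1q$, independently over edges. So the expected number of colorings is $q^n(1-\frac1q)^m>0$, and some full cover has a coloring. If $k\ge2$, then $P_{DP}(G,\mathcal H)=P^*_{DP}(G,k)>0$ and Theorem 1 gives strict inequality. If $k=1$, then $P^*_{DP}(G,1)=0<P^*_{DP}(G,2)$. $\blacksquare$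

**Proof of Corollary 3.** Let $\mathcal H$ be the canonical cover. By Section 1, $P_{DP}(G,\mathcal H)=P(G,k)$ and $P_{DP}(G,\mathcal H^+)=P(G,k+1)$, so Theorem 1 gives the inequality. If $E(G)=\emptyset$, both sides are $1$. If $E(G)\ne\emptyset$ and $P(G,k)>0$, it is strict by Theorem 1. If $E(G)\neq\emptyset$ and $P(G,k)=0$, then $P(G,k+1)>0$ by greedy coloring, since $k+1>\Delta(G)$, and again the inequality is strict. $\blacksquare$

**The range of $k$.** The condition $k\ge\Delta(G)$ entered twice: in Lemma 2, through $d_v-1\le k-1$, and in Lemma 3, through $d\le k$. In Corollary 2 it cannot be relaxed to $k\ge\Delta(G)/2$: for $G=K_5$ and $k=2$ we have $\Delta(G)=4$, and by the facts quoted in Section 2 the inequality fails there.
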